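
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Zimin words and inherently nonfinitely based\\ involutory semigroups}


\begin{abstract}
By a theorem of Sapir, a finite semigroup is inherently nonfinitely based if and only if all Zimin words are isoterms for it. For finite involutory semigroups the ``if'' part is known to hold. We prove the ``only if'' part: a finite involutory semigroup that satisfies a non-trivial identity $Z_n=z$, where $z$ may contain starred letters, lies in a finitely based locally finite variety. The main tool is a preorder on the semigroup that records when one element may be replaced by another one on all regular $\mathcal J$-classes, up to hypercentral factors of the maximal subgroups.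
\end{abstract}

\section{Introduction}

\subsection{The question}

An \emph{involutory semigroup} is an algebra $\langle S,\cdot,{}^*\rangle$ in which $\cdot$ is associative and $(xy)^*=y^*x^*$, $(x^*)^*=x$. The free involutory semigroup on an alphabet $X$ consists of the nonempty words over $X\cup X^*$, where $X^*=\{x^*:x\in X\}$; we call them \emph{words}, and we call a word \emph{plain} if it contains no starred letter. An identity $u=v$ is \emph{non-trivial} if $u$ and $v$ are distinct words. Every finite algebra generates a locally finite variety, that is, one whose finitely generated members are finite.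

A finite involutory semigroup $S$ is \emph{inherently nonfinitely based} (INFB) if every locally finite variety of involutory semigroups containing $S$ has no finite identity basis. For plain semigroups the definition is the same, with semigroup varieties. The property is contagious: if $S$ is INFB and belongs to the variety generated by a finite $S'$, then $S'$ is INFB as well, because every variety containing $S'$ contains $S$. To show that $S$ is \emph{not} INFB one must find finitely many identities of $S$ that force local finiteness.

The \emph{Zimin words} are $Z_1=x_1$ and $Z_{n+1}=Z_nx_{n+1}Z_n$. They are patterns that one cannot avoid: if every finite factor of an infinite word recurs again and again, then each $Z_n$ occurs in it after a suitable substitution (given an occurrence of $Z_n$, wait until it recurs, and let $x_{n+1}$ be the word in between). So an identity $Z_n=z$ is a rewriting rule that applies to every sufficiently recurrent word, and one may hope that a non-trivial rule of this kind helps to force finiteness. The word $Z_n$ is an \emph{isoterm} for $S$ if $S$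 satisfies no non-trivial identity $Z_n=z$. Two facts are known.
\begin{enumerate}
\item[(i)] (Sapir) A finite plain semigroup is INFB if and only if all Zimin words are isoterms for it, that is, it satisfies no non-trivial semigroup identity $Z_n=z$.
\item[(ii)] If $S$ is a finite involutory semigroup for which all Zimin words are isoterms (now $z$ ranges over all words, starred letters included), then $S$ is INFB.
\end{enumerate}
Auinger, Dolinka and Volkov \cite{ADV} posed the problem whether the ``only if'' part of (i) transfers to the involutory setting as well. We show that it does.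

\begin{theorem}\label{thm:main}
A finite involutory semigroup is inherently nonfinitely based if and only if all Zimin words are isoterms for it. Equivalently, given {\rm(ii)}: a finite involutory semigroup that satisfies a non-trivial identity $Z_n=z$, with $z$ an involutory word, is not inherently nonfinitely based.
\end{theorem}

\subsection{One semigroup, two involutions}

The following example shows what is at stake.

\begin{example}\label{ex:brandt}
Let $B=\{0,1,e_{11},e_{12},e_{21},e_{22}\}$ be the semigroup of the $2\times2$ matrix units together with the zero and identity matrices.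

\emph{$B$ satisfies no non-trivial plain identity $Z_n=z$.} We use induction on $n$. Let $B$ satisfy $Z_n=z$ with $z$ plain. A letter of $z$ outside $\{x_1,\dots,x_n\}$ could be sent to $0$ and all other letters to $1$, so there is none. Let $z'$ be $z$ without the letters $x_1$. If $n=1$, then $z'$ is empty. Let $n\ge2$. Then $z'$ is nonempty, since otherwise sending $x_1$ to $1$ and all other letters to $0$ would give $0=1$. Sending $x_1$ to $1$, we see that $B$ satisfies $Z_{n-1}(x_2,\dots,x_n)=z'$, and $z'=Z_{n-1}(x_2,\dots,x_n)$ by induction. So $z$ is $Z_{n-1}(x_2,\dots,x_n)$ (the empty word if $n=1$) with powers of $x_1$, of exponents $\ge0$, inserted at both ends and between consecutive letters. Now send $x_1$ to $e_{21}$ and all other letters to $e_{12}$. Then $Z_n$ becomes $e_{21}e_{12}e_{21}\cdots e_{21}=e_{21}$. Since $e_{12}^2=e_{21}^2=0$, the two values alternate in $z$, and since the product is $e_{21}$, the first and the last factor are $e_{21}$. So all exponents are $1$ and $z=Z_n$. By (i), the plain semigroup $B$ is INFB.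

\emph{Transposition.} With $x^*=x^{T}$, the identity $x=xx^*x$ holds in $B$. This is a non-trivial identity $Z_1=z$, and by Theorem~\ref{thm:main} this involutory semigroup is \emph{not} INFB.

\emph{Skew transposition.} Let $e_{11}^*=e_{22}$, $e_{22}^*=e_{11}$, and let $^*$ fix the other four elements. This is conjugation of the transpose by the permutation matrix of the transposition $(1\,2)$, so it is an involution. If $z$ contains a starred letter, send all letters to $e_{11}$: the value of $z$ is $0$ or $e_{22}$, that of $Z_n$ is $e_{11}$. So all Zimin words are isoterms, and by (ii) this involutory semigroup is INFB.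
\end{example}

If $z$ is plain, Sapir's theorem settles the matter at once (see (P) in Section~\ref{sec:reductions}). All difficulties come from the stars.

\subsection{Outline of the proof}

Let $S$ be finite with a non-trivial identity $Z_n=z$ in which $z$ contains a star. First we get some structure: every regular $\mathcal R$-class of $S$ contains an idempotent fixed by the star (Section~\ref{sec:proj}). The main step is an alternative (Proposition~\ref{prop:dichotomy}): \emph{either $S$ satisfies a non-trivial plain identity $Z_M=w'$, and Sapir's theorem applies, or $S$ satisfies an identity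
\[
Z_M=v_1w^dv_2
\]
whose right-hand side contains a high power} (of a possibly starred word $w$; the exponent $d$ depends only on $|S|$). To prove it we delete the letters $x_1,x_2,\dots$ from $z$ until a Zimin word is left, and so find the level at which $z$ deviates from $Z_n$. The identity then says that some words $Z_l$ ``may be replaced'' by other words $\alpha_t$. It does not say this literally, because cancellation is not available. But it is true on every regular $\mathcal J$-class up to factors from the hypercenter of its group, and this is the content of the domination preorder $\preceq$ (Section~\ref{sec:dom}). A replacement principle (Section~\ref{sec:replace}) turns domination back into genuine identities.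

In the second case of the alternative we write down six families of identities of $S$ and prove directly that they define a locally finite variety (Sections~\ref{sec:sigma} and~\ref{sec:locfin}): in an infinite finitely generated member, we take a uniformly recurrent sequence of generators all of whose factors are geodesic, show that all its long factors lie in a single regular $\mathcal J$-class, and contradict the local finiteness of the subgroups. Section~\ref{sec:cons} contains two consequences.

\section{Preliminaries}

\subsection{Conventions}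

Throughout, $S$ is a finite involutory semigroup, and
\[
d:=2\cdot|S|!,\qquad K:=|S|+1 .
\]
Then $d\ge2$, $s^d=s^{2d}$ for all $s\in S$, and the order of every subgroup of $S$ divides $d$. For a semigroup $T$, $T^1$ is $T$ with a new identity $1$ adjoined, and $1^*=1$. Empty words are allowed as pieces of words and have the value $1$. A \emph{projection} is an element $g=g^2=g^*$. If $t=t^*\in S$, then $t^d$ is a projection.

We often write $Z_n(c_1,\dots,c_n)$ for the result of substituting $c_j$ for $x_j$; $Z_0$ is empty. For $0\le l\le n$,
\begin{equation}\label{eq:interleave}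
Z_n=Z_l\,x_{l+1}\,Z_l\,x_{l+2}\,Z_l\,x_{l+1}\,Z_l\cdots Z_l ,
\end{equation}
that is, $Z_n$ is $Z_{n-l}(x_{l+1},\dots,x_n)$ with a copy of $Z_l$ placed at both ends and between any two consecutive letters. In particular $Z_{q+1}(Z_a,t_1,\dots,t_q)$ is, up to renaming letters, $Z_{a+q}$.

\subsection{Green's relations}

In a semigroup $T$ we write $x\le_{\mathcal J}y$ if $x\in T^1yT^1$, $x\le_{\mathcal R}y$ if $x\in yT^1$, and $x\le_{\mathcal L}y$ if $x\in T^1y$; $\mathcal J,\mathcal R,\mathcal L$ are the corresponding equivalences, $\mathcal H=\mathcal R\cap\mathcal L$ and $\mathcal D=\mathcal R\circ\mathcal L=\mathcal L\circ\mathcal R$. Classes are denoted by $J_x,R_x,L_x,H_x$. We say that $y$ \emph{lies $\mathcal J$-between} $x$ and $x'$ if $x'\le_{\mathcal J}y\le_{\mathcal J}x$. We use the following textbook facts. An idempotent $e$ is a left identity for $R_e$ and a right identity for $L_e$, and $H_e$ is the maximal subgroup with identity $e$. If a $\mathcal D$-class contains an idempotent, then so does each of its $\mathcal R$- and $\mathcal L$-classes, and all its elements $a$ are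 \emph{regular}, i.e.\ $a\in aTa$; such classes are called regular. \emph{Clifford--Miller:} if $a\,\mathcal D\,b$, then $ab\in R_a\cap L_b$ if and only if $L_a\cap R_b$ contains an idempotent.

A semigroup is \emph{stable} if $x\,\mathcal J\,xy$ implies $x\,\mathcal R\,xy$, and $x\,\mathcal J\,yx$ implies $x\,\mathcal L\,yx$.

\begin{lemma}\label{lem:stable}
Let a semigroup $T$ satisfy $x^m=x^{2m}$ for some $m\ge1$. Then
\begin{enumerate}
\item[(a)] $T$ is stable;
\item[(b)] $\mathcal J=\mathcal D$ in $T$;
\item[(c)] if $a$, $b$, $ab$ lie in one $\mathcal J$-class $J$, then $ab\in R_a\cap L_b$ and $J$ is regular.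
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s\,\mathcal J\,st$, so $s=a\,st\,b$ with $a,b\in T^1$. Iterating, $s=a^ms(tb)^m$. Hence $s(tb)^m=a^ms(tb)^{2m}=a^ms(tb)^m=s$, and $s\in stT^1$. The dual is proved in the same way.

(b) If $y=axb\,\mathcal J\,x$, then $x,ax,axb$ are $\mathcal J$-equivalent, and stability gives $x\,\mathcal L\,ax\,\mathcal R\,axb$. The inclusion $\mathcal D\subseteq\mathcal J$ is clear.

(c) By (a), $ab\in R_a\cap L_b$; by (b), $a\,\mathcal D\,b$. So $L_a\cap R_b$ contains an idempotent by Clifford--Miller, and $J$ is a $\mathcal D$-class by (b).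
\end{proof}

All this applies to $S$ with $m=d$.

\subsection{Reductions}\label{sec:reductions}

\textbf{Zimin words are square-free.} A square $ww$ in $Z_{n+1}$ cannot involve $x_{n+1}$, which occurs only once; so it lies in $Z_n$, and induction applies.

\medskip\noindent
\textbf{Plain identities.}
\begin{enumerate}
\item[(P)] \emph{If $S$ satisfies a non-trivial plain identity $Z_n=z$, then $S$ is not INFB.}
\end{enumerate}
Indeed, by (i) the semigroup reduct of $S$ is not INFB, so it lies in a locally finite semigroup variety with a finite identity basis. This basis defines a finitely based variety of involutory semigroups that contains $S$, and this variety is locally finite, since an involutory semigroup generated by $A$ is generated as a semigroup by $A\cup A^*$.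

\medskip\noindent
\textbf{Normalization.} Now let $S$ satisfy $Z_n=z$ where $z$ is not plain. Replace the letters of $z$ outside $\{x_1,\dots,x_n\}$ by $x_1$; $z$ still contains a star. Then pass to the consequence
\[
Z_{n+2}=Z_n\,x_{n+1}\,z\,x_{n+2}\,Z_n\,x_{n+1}\,Z_n
\]
and write $n$ for $n+2$. So we may assume:
\begin{enumerate}
\item[(C1)] $S$ satisfies $Z_n=z$, where $z$ is a word over $x_1,x_1^*,\dots,x_n,x_n^*$ that begins and ends with an unstarred letter and contains a starred letter. In particular $z\ne Z_n$.
\end{enumerate}

\section{Projections in regular $\mathcal J$-classes}\label{sec:proj}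

The first effect of (C1) is on idempotents. Consider the condition
\begin{enumerate}
\item[(C2)] $e=(ee^*)^de$ for every idempotent $e\in S$.
\end{enumerate}
It fails for the skew transposition of Example~\ref{ex:brandt}, where $e_{11}e_{11}^*=0$.

\begin{lemma}\label{lem:one}
{\rm(C1)} implies {\rm(C2)}. If {\rm(C2)} holds, then for every idempotent $e$ also $e=e(e^*e)^d$; hence $(ee^*)^d$ is a projection in $R_e$ and $(e^*e)^d$ is a projection in $L_e$.
\end{lemma}

\begin{proof}
Put all letters equal to $e$ in $Z_n=z$. As $e$ and $e^*$ are idempotents and $z$ begins and ends with unstarred letters and contains a star, the right-hand side collapses to $(ee^*)^ae$ with $a\ge1$. From $e=(ee^*)^ae$ we get $e=(ee^*)^{ad}e=(ee^*)^de$, since $(ee^*)^d$ is idempotent. This is (C2). Applying (C2) to $e^*$ and taking stars gives $e=e(e^*e)^d$. As $ee^*$ and $e^*e$ are fixed by the star, their $d$-th powers are projections.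
\end{proof}

An $\mathcal R$-class contains at most one projection: if $g\,\mathcal R\,g'$ are projections, then $g'=gg'$, so $g'=(gg')^*=g'g=g$.

\begin{lemma}\label{lem:two}
Let {\rm(C2)} hold. If $a\in S$ is regular, then $aa^*\,\mathcal J\,a$, and $(aa^*)^d$ is the unique projection in $R_a$.
\end{lemma}

\begin{proof}
$R_a$ and $L_a$ contain idempotents, so by Lemma~\ref{lem:one} there are projections $g\in R_a$ and $p\in L_a$. Taking stars, $a^*\in R_p\cap L_g$. So $a\,\mathcal L\,p\,\mathcal R\,a^*$, and $p\in L_a\cap R_{a^*}$. By Clifford--Miller, $aa^*\in R_a\cap L_{a^*}=H_g$. This is a group with identity $g$, whence $(aa^*)^d=g$.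
\end{proof}

\begin{lemma}\label{lem:three}
Let {\rm(C2)} hold, let $J$ be a regular $\mathcal J$-class, $b\in J$, $s\in S$ and $bs\in J$. Then $b(ss^*)^k\in J$ for all $k\ge1$.
\end{lemma}

\begin{proof}
The element $a=bs$ is regular, so $bss^*b^*=aa^*\in J$ by Lemma~\ref{lem:two}, and $bss^*$, which lies $\mathcal J$-between $b$ and $bss^*b^*$, is in $J$. Apply this repeatedly, with $s$ replaced by the self-adjoint elements $ss^*,(ss^*)^2,(ss^*)^4,\dots$, to get $b(ss^*)^{2^r}\in J$ for all $r$. Every $b(ss^*)^k$ lies $\mathcal J$-between $b$ and some $b(ss^*)^{2^r}$.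
\end{proof}

\section{Domination}\label{sec:dom}

\subsection{The smallest case}\label{sec:smallest}

Suppose that $S=G$ is a group, with an involution $^*$ that need not be inversion, and that it satisfies
\[
xyx=x^*yx^* .
\]
Then $y=(x^{-1}x^*)\,y\,(x^*x^{-1})$ for all $x,y$. Put $\mu=x^{-1}x^*$. The choice $y=1$ gives $x^*x^{-1}=\mu^{-1}$, so $y=\mu y\mu^{-1}$ for all $y$: the element $\mu$ is central. Thus $x^*\in xZ(G)$ for all $x$, where $Z(G)$ is the center, and
\[
xy\in(xy)^*Z(G)=y^*x^*Z(G)=yxZ(G).
\]
Hence $xxy=xyx\,\delta$ with $\delta$ central. This is not yet an identity of $G$, but we can use it $d$ times: let $t_1,\dots,t_q$ be new letters with $2^q\ge d$, and in the Zimin word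
\[
Z_{q+1}(xyx,t_1,\dots,t_q)=xyx\,t_1\,xyx\,t_2\,xyx\,t_1\cdots
\]
replace $d$ of the $2^q$ displayed occurrences of $xyx$ by $xxy$. The value changes by the factor $\delta^d=1$. So $G$ satisfies a \emph{plain} identity with a Zimin word on one side and a word with a square on the other.

This is the whole method in miniature: \emph{the identity $Z_n=z$ allows certain replacements up to central factors, and the errors are killed by repeating the replacement $d$ times.} In a semigroup we meet three new difficulties. Division is possible only inside regular $\mathcal J$-classes, so ``up to a central factor'' must be tested there. With longer Zimin words, elements of the higher centers appear. And a $\mathcal J$-class on which the computation can be done must first be found.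

\subsection{Definition and calculus}

Let $J$ be a regular $\mathcal J$-class of $S$. By Rees' theorem we can identify $J$ with a set of triples $(i,g,\lambda)$, $i\in I$, $g\in G$, $\lambda\in\Lambda$, where $G$ is a group isomorphic to the maximal subgroups in $J$, in such a way that the $\mathcal R$-classes are given by the values of $i$, the $\mathcal L$-classes by the values of $\lambda$, and
\[
(i,g,\lambda)(j,h,\mu)=(i,gp_{\lambda j}h,\mu)\ \text{ if }p_{\lambda j}\ne0,\qquad(i,g,\lambda)(j,h,\mu)\notin J\ \text{ otherwise.}
\]
Here $(p_{\lambda i})$ is a matrix over $G\cup\{0\}$ with a non-zero entry in every row and every column.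

Let $1=\zeta_0(G)\le\zeta_1(G)\le\cdots$ be the upper central series of $G$, so that $\zeta_{j+1}(G)/\zeta_j(G)$ is the center of $G/\zeta_j(G)$, and let $\zeta(G)$ be its union, the hypercenter; it is a normal subgroup. Fix $\kappa\ge0$ with $\zeta_\kappa(G)=\zeta(G)$ for all maximal subgroups $G$ of $S$.

For $x,y$ in a regular $\mathcal J$-class write $x\approx y$ if $y=xk$ for some idempotent $e\in L_x$ and some $k\in\zeta(H_e)$.

\begin{lemma}\label{lem:approx}
Let $J$ be a regular $\mathcal J$-class and $x,y\in J$.
\begin{enumerate}
\item[(a)] If $x=(i,g,\lambda)$, then $x\approx y$ if and only if $y=(i,g\gamma,\lambda)$ with $\gamma\in\zeta(G)$. So $\approx$ is an equivalence relation.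
\item[(b)] $x\approx y$ if and only if $y=kx$ for some idempotent $f\in R_x$ and some $k\in\zeta(H_f)$.
\item[(c)] $J^*=\{s^*:s\in J\}$ is a regular $\mathcal J$-class, and $x\approx y$ implies $x^*\approx y^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An idempotent in $L_x$ has the form $e=(j,p^{-1},\lambda)$ with $p=p_{\lambda j}\ne0$. On $H_e$ we have $(j,u,\lambda)(j,v,\lambda)=(j,upv,\lambda)$, so $(j,u,\lambda)\mapsto up$ is an isomorphism $H_e\to G$. Moreover $x(j,u,\lambda)=(i,g\cdot pu,\lambda)$ and $pu=p(up)p^{-1}$. So $pu\in\zeta(G)$ if and only if $up\in\zeta(G)$, i.e.\ if and only if $(j,u,\lambda)\in\zeta(H_e)$, and $pu$ takes every value in $\zeta(G)$.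

(b) An idempotent in $R_x$ has the form $f=(i,p^{-1},\nu)$ with $p=p_{\nu i}\ne0$, and $(i,u,\nu)\mapsto pu$ is an isomorphism $H_f\to G$. Moreover $(i,u,\nu)x=(i,upg,\lambda)$, and $upg=g\cdot g^{-1}p^{-1}(pu)pg$. So the products $kx$ with $k\in\zeta(H_f)$ are exactly the elements $(i,g\gamma,\lambda)$ with $\gamma\in\zeta(G)$.

(c) The star is an anti-automorphism, so $J^*$ is a regular $\mathcal J$-class. If $y=xk$ with $k\in\zeta(H_e)$, $e\in L_x$, then $y^*=k^*x^*$ with $e^*\in R_{x^*}$, and $k^*\in\zeta(H_{e^*})$, as anti-isomorphisms of groups preserve the upper central series. Now use (b) for $J^*$.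
\end{proof}

\begin{definition}
For $s,t\in S^1$ we say that $t$ \emph{dominates} $s$, in symbols $s\preceq t$, if for every regular $\mathcal J$-class $J$ and all $a,b\in J$: if $asb\in J$, then $atb\in J$ and $atb\approx asb$.
\end{definition}

So $s$ is tested by multiplying it on both sides with elements of $J$; if the test is passed, $t$ must pass it as well, with the same result up to the hypercenter. The definition is one-sided: $t$ may pass more tests than $s$.

\begin{lemma}\label{lem:calculus}
$\preceq$ is reflexive and transitive. If $s\preceq t$, then $cs\preceq ct$ and $sc\preceq tc$ for all $c\in S^1$, and $s^*\preceq t^*$. Hence, if $Y\preceq Y'$, then replacing in a product some factors $Y$ by $Y'$ and some factors $Y^*$ by $Y'^*$ gives a product that dominates the original one.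
\end{lemma}

\begin{proof}
The first statement holds because $\approx$ is an equivalence. Let $s\preceq t$. If $a(cs)b\in J$ with $a,b\in J$, then $ac\in J$, as it lies $\mathcal J$-between $a$ and $acsb$. So we may test with $ac$ and $b$: $(ac)tb\in J$ and $(ac)tb\approx(ac)sb$. The other side is dual. If $as^*b\in J$ with $a,b\in J$, then $b^*sa^*=(as^*b)^*\in J^*$ and $a^*,b^*\in J^*$, so $b^*ta^*\in J^*$ and $b^*ta^*\approx b^*sa^*$. By Lemma~\ref{lem:approx}(c), $at^*b\in J$ and $at^*b\approx as^*b$. The last statement follows by replacing one factor at a time.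
\end{proof}

For computations we record the outcome of a test in coordinates.

\begin{lemma}\label{lem:P}
Let $J$ be a regular $\mathcal J$-class with coordinates as above, and $s\in S^1$. For all $\lambda\in\Lambda$, $i\in I$ there is $P(s)_{\lambda i}\in G\cup\{0\}$ such that, for all $i',g,h,\lambda'$,
\[
(i',g,\lambda)\,s\,(i,h,\lambda')=(i',gP(s)_{\lambda i}h,\lambda')\ \text{ if }P(s)_{\lambda i}\ne0,
\]
and the product is not in $J$ if $P(s)_{\lambda i}=0$. We have $s\preceq t$ if and only if, for all $J,\lambda,i$, $P(s)_{\lambda i}\neq0$ implies $P(t)_{\lambda i}\in P(s)_{\lambda i}\zeta(G)$.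
\end{lemma}

\begin{proof}
Fix $i_0,\lambda_0$ and put $a_0=(i_0,1,\lambda)$, $b_0=(i,1,\lambda_0)$. Choose $\nu,j$ with $p_{\nu i_0}\ne0\ne p_{\lambda_0j}$. Then
\[
(i',g,\lambda)=x\,a_0,\quad x=(i',gp_{\nu i_0}^{-1},\nu),\qquad(i,h,\lambda')=b_0\,y,\quad y=(j,p_{\lambda_0j}^{-1}h,\lambda').
\]
If $x\,a_0sb_0\,y\in J$, then $a_0sb_0$ lies $\mathcal J$-between $a_0$ and this element, so $a_0sb_0\in J$. Conversely, if $a_0sb_0\in J$, then by stability $a_0sb_0=(i_0,\pi,\lambda_0)$ for some $\pi\in G$, and $x\,(i_0,\pi,\lambda_0)\,y=(i',g\pi h,\lambda')\in J$. So $P(s)_{\lambda i}=\pi$ if $a_0sb_0\in J$, and $P(s)_{\lambda i}=0$ otherwise, has the required property. The last statement follows from Lemma~\ref{lem:approx}(a), since $gP(t)_{\lambda i}h\in gP(s)_{\lambda i}h\,\zeta(G)$ means $P(t)_{\lambda i}\in P(s)_{\lambda i}\zeta(G)$, by normality of $\zeta(G)$.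
\end{proof}

\subsection{What the identity gives}

The computation with $x^{-1}x^*$ in Section~\ref{sec:smallest} generalizes as follows.

\begin{lemma}\label{lem:group}
Let $G$ be a group, $N\ge0$ and $\mu_0,\dots,\mu_{2^N-1}\in G$. Suppose that for all $g_1,\dots,g_N\in G$
\[
\mu_0\,g_1\,\mu_1\,g_2\,\mu_2\,g_1\,\mu_3\cdots\mu_{2^N-1}=Z_N(g_1,\dots,g_N),
\]
where on the left the $\mu$'s are interleaved with the letters of $Z_N$. Then all $\mu_t\in\zeta_N(G)$.
\end{lemma}

\begin{proof}
For $N=0$ the assumption is $\mu_0=1$. Let $N\ge1$. The left-hand side is $A\,g_N\,B$, where $A$ and $B$ do not involve $g_N$. With $Z=Z_{N-1}(g_1,\dots,g_{N-1})$ we get $Z^{-1}A\,g_N=g_N\,ZB^{-1}$ for all $g_N$. The choice $g_N=1$ gives $Z^{-1}A=ZB^{-1}=:C$, and then $Cg_N=g_NC$ for all $g_N$, so $C$ is central. Hence $A\equiv Z\equiv B$ modulo $\zeta_1(G)$ for all $g_1,\dots,g_{N-1}$. By induction, in $G/\zeta_1(G)$ the images of all $\mu_t$ lie in $\zeta_{N-1}(G/\zeta_1(G))=\zeta_N(G)/\zeta_1(G)$.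
\end{proof}

Assume (C1). We now locate the level at which $z$ differs from $Z_n$; compare the deletion of $x_1$ in Example~\ref{ex:brandt}. Let $z^{(l)}$ be $z$ with all $x_i,x_i^*$, $i\le l$, deleted. Let $l$ be minimal with
\[
z^{(l)}=Z_{n-l}(x_{l+1},\dots,x_n).
\]
Such $l$ exists, since for $l=n$ both sides are empty, and $l\ge1$ since $z\ne Z_n$. Then
\begin{equation}\label{eq:alphas}
z=\alpha_0\,x_{l+1}\,\alpha_1\,x_{l+2}\,\alpha_2\,x_{l+1}\cdots\alpha_r,\qquad r=2^{n-l}-1,
\end{equation}
with possibly empty words $\alpha_t$ over $x_1,x_1^*,\dots,x_l,x_l^*$; in particular the letters $x_k$ with $k>l$ are never starred in $z$. Let $\bar\alpha_t$ be $\alpha_t$ with all $x_i,x_i^*$, $i<l$, deleted; this is a word in $x_l,x_l^*$. If all $\bar\alpha_t$ were equal to $x_l$, then $z^{(l-1)}$ would be $Z_{n-l+1}(x_l,\dots,x_n)$, against the minimality of $l$. So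
\begin{equation}\label{eq:notall}
\text{not all }\bar\alpha_t\text{ are equal to }x_l .
\end{equation}
In \eqref{eq:interleave} the word $Z_l$ stands in each of the places that are occupied by the $\alpha_t$ in \eqref{eq:alphas}. On regular $\mathcal J$-classes we can compare them place by place.

\begin{lemma}\label{lem:alpha}
Assume {\rm(C1)}, and let $t\in\{0,\dots,r\}$.
\begin{enumerate}
\item[(a)] $Z_l(c_1,\dots,c_l)\preceq\alpha_t(c_1,\dots,c_l)$ for all $c_1,\dots,c_l\in S$.
\item[(b)] If $g\in S$ is a projection, then $c\preceq\bar\alpha_t(c)$ for all $c\in gSg$, where an empty $\bar\alpha_t$ is read as $g$.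
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $J$ be a regular $\mathcal J$-class and suppose that $\theta=P(Z_l(c_1,\dots,c_l))_{\lambda i}\ne0$. Let $y_0=(i,1,\lambda)$, and substitute
\[
x_j\mapsto c_j\ (j\le l),\qquad x_k\mapsto y_k=(i,\theta^{-1}g_k,\lambda)\ (k>l),
\]
with arbitrary $g_k\in G$. By \eqref{eq:interleave}, $y_0Z_ny_0$ becomes an alternating product of elements $y_k$ and copies of $Z_l(c_1,\dots,c_l)$. By Lemma~\ref{lem:P} it lies in $J$, with middle coordinate
\[
\theta\,\theta^{-1}g_{l+1}\,\theta\,\theta^{-1}g_{l+2}\,\theta\cdots\theta=Z_{n-l}(g_{l+1},\dots,g_n)\,\theta .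
\]
It equals the value of $y_0zy_0$, with $z$ as in \eqref{eq:alphas}. As this value is in $J$, all $\tau_t=P(\alpha_t(c_1,\dots,c_l))_{\lambda i}$ are non-zero, and its middle coordinate is $\tau_0\theta^{-1}g_{l+1}\tau_1\theta^{-1}g_{l+2}\cdots\tau_r$. With $\mu_t=\tau_t\theta^{-1}$ we obtain
\[
\mu_0\,g_{l+1}\,\mu_1\,g_{l+2}\cdots\mu_r=Z_{n-l}(g_{l+1},\dots,g_n)\qquad\text{for all }g_k\in G .
\]
By Lemma~\ref{lem:group}, $\tau_t\in\zeta(G)\theta=\theta\zeta(G)$. Now Lemma~\ref{lem:P} gives (a).

(b) Take $c_1=\dots=c_{l-1}=g$ and $c_l=c$ in (a). As $x_l$ occurs once in $Z_l$ and $gc=cg=c$, the left-hand side is $c$. Let $f\in S^1$ be the value of $\alpha_t$. As $g^*=g$ and $c^*\in gSg$, all factors $g$ in the product $gfg$ are absorbed, and $gfg=\bar\alpha_t(c)$, read as $g$ if $\bar\alpha_t$ is empty. So $c=gcg\preceq gfg=\bar\alpha_t(c)$ by Lemma~\ref{lem:calculus}.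
\end{proof}

\section{From domination to identities}\label{sec:replace}

We now repeat a dominating replacement often enough to kill the errors. One round of $d$ replacements lowers the level of the error in the upper central series by one, so we need about $\kappa$ rounds within one $\mathcal J$-class. By the pigeonhole principle, these can be found in a sufficiently long chain of rounds. The two outermost occurrences are never replaced; this forces the error to be measured inside a regular $\mathcal J$-class.

\begin{lemma}\label{lem:replace}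
Let $S'$ be an involutory subsemigroup of $S$, $u$ a plain nonempty word and $v$ a nonempty word with $\psi(u)\preceq\psi(v)$ (in $S$) for every substitution $\psi$ of elements of $S'$ for the letters. Fix $q$ with $2^q\ge d+2$ and put $R=(\kappa+1)|S|$. Let $U_0=u$, $V_0=v$, and for $1\le j\le R$ let
\[
U_j=Z_{q+1}(U_{j-1},t_1^{(j)},\dots,t_q^{(j)})
\]
with new letters $t_i^{(j)}$, and let $V_j$ be $U_j$ with the $2$nd, $3$rd, \dots, $(d+1)$-st of the $2^q$ displayed occurrences of $U_{j-1}$ replaced by $V_{j-1}$. Then $S'$ satisfies $U_R=V_R$.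
\end{lemma}

\begin{proof}
Fix a substitution of elements of $S'$ and denote words and their values by the same symbols. By Lemma~\ref{lem:calculus}, $U_j\preceq V_j$ for all $j$. The chain $U_0\ge_{\mathcal J}U_1\ge_{\mathcal J}\cdots\ge_{\mathcal J}U_R$ has at most $|S|-1$ strict steps, so its non-strict steps form at most $|S|$ runs. If every run had at most $\kappa$ steps, there would be at most $\kappa|S|+|S|-1<R$ steps. So there is $a$ with $a+\kappa+1\le R$ such that $U_a,\dots,U_{a+\kappa+1}$ lie in one $\mathcal J$-class $J$.

With $t=t_1^{(a+1)}$, the word $U_a\,t\,U_a$ is a factor of $U_{a+1}$. So $U_a$, $tU_a$ and $U_atU_a$ are in $J$, and $J$ is regular by Lemma~\ref{lem:stable}(c). As $2^q\ge d+2$, the first and the last occurrence of $U_a$ in $U_{a+1}$ are not replaced. So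
\[
U_{a+1}=U_aYU_a,\qquad V_{a+1}=U_aY'U_a\qquad\text{with }Y\preceq Y',
\]
and since $U_a,U_{a+1}\in J$, the definition of $\preceq$ gives $V_{a+1}\approx U_{a+1}$. Let $U_a=(i,\theta_a,\lambda)$ in coordinates. Then, by stability and Lemma~\ref{lem:approx}(a), $U_{a+1}=(i,\theta_{a+1},\lambda)$ and $V_{a+1}=(i,\theta_{a+1}\gamma_{a+1},\lambda)$ with $\gamma_{a+1}\in\zeta_\kappa(G)$.

Suppose now that $U_j=(i,\theta_j,\lambda)$, $V_j=(i,\theta_j\gamma_j,\lambda)$ with $\gamma_j\in\zeta_b(G)$, $b\ge1$, and $U_{j+1}\in J$. Then $U_{j+1}=(i,\theta_{j+1},\lambda)$, where $\theta_{j+1}$ is a product of factors $\theta_j$ and of elements $P(t)_{\lambda i}$ for letters $t=t_1^{(j+1)},\dots,t_q^{(j+1)}$; these are non-zero because $U_{j+1}\in J$. The middle coordinate of $V_{j+1}$ arises from this product by replacing exactly $d$ of the factors $\theta_j$ by $\theta_j\gamma_j$. Modulo $\zeta_{b-1}(G)$ the element $\gamma_j$ is central, and $\gamma_j^d=1$ because $|G|$ divides $d$. So $V_{j+1}=(i,\theta_{j+1}\gamma_{j+1},\lambda)$ with $\gamma_{j+1}\in\zeta_{b-1}(G)$. After $\kappa$ such steps,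 $U_{a+1+\kappa}=V_{a+1+\kappa}$. From then on equal factors are replaced by equal ones, so $U_R=V_R$.
\end{proof}

Note that $q$ and $R$ depend only on $S$. If $u=Z_a$, then $U_R$ is, up to the names of the letters, the Zimin word $Z_{a+Rq}$. The word $V_R$ contains $v$ as a factor. It is plain if $v$ is, and it is over the letters of $U_R$ and their stars if the letters of $v$ occur in $u$.

\section{A high power or a plain identity}\label{sec:dichotomy}

\begin{proposition}\label{prop:dichotomy}
Assume {\rm(C1)}. Then for every $k\ge2$ at least one of the following holds.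
\begin{enumerate}
\item[(G)] $S$ satisfies an identity $Z_M=v_1w^dv_2$ in which $w$ is a nonempty word and all letters are among $x_1,\dots,x_M$.
\item[(N)] $S$ satisfies a plain identity $Z_M=w'$ where $w'$ contains the $k$-th power of a nonempty word; this identity is non-trivial, since Zimin words are square-free.
\end{enumerate}
\end{proposition}

We use the words $\alpha_t$, $\bar\alpha_t$ of \eqref{eq:alphas}. If some $\bar\alpha_t$ has length at least two, then replacing $Z_l$ by $\alpha_t$ multiplies the material inside, and this leads to (G). Otherwise some $\bar\alpha_t$ is empty or equal to $x_l^*$, elements of $gSg$ commute up to hypercentral factors for every projection $g$, and this leads to (N).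

\subsection{Some $\bar\alpha_t$ has length at least two: growth}

In this subsection $\preceq$ between words means domination of the values under every substitution into $S$. Put $\alpha=\alpha_t$, $Q=Z_{l-1}$ (empty if $l=1$) and $B=Z_l=Qx_lQ$. For a word $Y$ let $\alpha(Y)$ be $\alpha$ with $x_l$ replaced by $Y$ and $x_l^*$ by $Y^*$. Lemma~\ref{lem:alpha}(a) says that
\begin{equation}\label{eq:QYQ}
QYQ\preceq\alpha(Y)\qquad\text{for every word }Y .
\end{equation}
Since $\alpha(Y)$ contains $Y$ and $Y^*$ at least twice in total, we want to apply this again and again to get arbitrarily long words \emph{over the same letters} that dominate a fixed Zimin word; a pigeonhole argument will then produce a power. There are two obstacles. If $\bar\alpha_t=x_lx_l^*$, one copy of $Y$ comes with a star. And after one step we must find again a factor $Q\cdots Q$ to which \eqref{eq:QYQ} applies. The first is overcome by applying $\alpha$ twice, the second by keeping enough copies of $B$ inside $Y$.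

\medskip\noindent
\emph{Doubling.} By \eqref{eq:QYQ} and Lemma~\ref{lem:calculus},
\begin{align*}
BYB&=Qx_l\,(QYQ)\,x_lQ\ \preceq\ \beta_1(Y):=Qx_l\,\alpha(Y)\,x_lQ,\\
BYB&=Q\,(x_lQYQx_l)\,Q\ \preceq\ \alpha(x_lQYQx_l)\ \preceq\ \beta_2(Y):=\alpha\bigl(x_l\,\alpha(Y)\,x_l\bigr).
\end{align*}
If $\bar\alpha_t$ contains $x_l$ twice or $x_l^*$ twice, let $\beta=\beta_1$. Otherwise $\bar\alpha_t$ is $x_lx_l^*$ or $x_l^*x_l$, and we let $\beta=\beta_2$. This word contains disjoint factors $x_l\alpha(Y)x_l$ and $(x_l\alpha(Y)x_l)^*$, each of which contains both $Y$ and $Y^*$. In both cases $BYB\preceq\beta(Y)$, and $\beta(Y)$ contains two disjoint occurrences of $Y$ or two disjoint occurrences of $Y^*$.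

For instance, if $l=1$ and $\alpha=x_1x_1^*$, then $B=x_1$ and $\beta(Y)=x_1YY^*x_1\,x_1^*YY^*x_1^*$. From $Z_3=x_1Yx_1$ with $Y=x_2x_1x_3x_1x_2$ we pass to $\beta(Y)$, which contains $Y\rho Y$ with $\rho=Y^*x_1x_1^*$, hence also $x_1\cdot x_3\cdot x_1\cdot(x_2\rho x_2)\cdot x_1\cdot x_3\cdot x_1$. So we can continue with the longer word $x_3x_1(x_2\rho x_2)x_1x_3$ in the role of $Y$.

\medskip\noindent
\emph{Iteration.} Write $B^\varepsilon$ with $\varepsilon\in\{1,*\}$ for $B$ or $B^*$. Call a word \emph{rich} if it has the form
\[
v'\,B^\varepsilon\,y_1\,B^\varepsilon\,y_2\,B^\varepsilon\,y_3\,B^\varepsilon\,v''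
\]
with $\varepsilon\in\{1,*\}$, nonempty $y_1,y_2,y_3$ and possibly empty $v',v''$; put $Y=y_1B^\varepsilon y_2B^\varepsilon y_3$. Replace the factor $B^\varepsilon YB^\varepsilon$ by $\beta(Y)$ if $\varepsilon=1$, and by $\beta(Y^*)^*$ if $\varepsilon=*$; in the latter case note that $B^*YB^*=(BY^*B)^*$. By Lemma~\ref{lem:calculus} the new word dominates the old one. It has a factor $Y^\eta\rho Y^\eta$ with $\eta\in\{1,*\}$ and $\rho$ possibly empty. Write
\[
Y^\eta=y_1'\,B^{\varepsilon'}\,y_2'\,B^{\varepsilon'}\,y_3',
\]
where $(y_1',y_2',y_3')=(y_1,y_2,y_3)$ and $\varepsilon'=\varepsilon$ if $\eta=1$, while $(y_1',y_2',y_3')=(y_3^*,y_2^*,y_1^*)$ and $B^{\varepsilon'}=(B^\varepsilon)^*$ if $\eta=*$. Then $Y^\eta\rho Y^\eta$ contains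
\[
B^{\varepsilon'}\,y_2'\,B^{\varepsilon'}\,(y_3'\rho y_1')\,B^{\varepsilon'}\,y_2'\,B^{\varepsilon'} .
\]
So the new word is rich again, and its new ``$Y$'' has length $|Y|+|y_2|+|\rho|>|Y|$. Starting with the rich word
\[
u=Z_{l+2}=B\,x_{l+1}\,B\,x_{l+2}\,B\,x_{l+1}\,B
\]
we obtain words $u=v_0,v_1,v_2,\dots$ over the same $l+2$ letters and their stars, with $u\preceq v_j$ for all $j$ and $|v_j|\to\infty$.

\medskip\noindent
\emph{A power.} The free object $F$ on $l+2$ generators in the variety generated by $S$ is finite. Take $j$ with $|v_j|>|F|$. Two nonempty prefixes $p$ and $pw$ of $v_j=pwp'$, with $w$ nonempty, are equal in $F$. So $S$ satisfies $p=pw=pw^d$, and hence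
\[
v_j=p\,w\,p'=p\,p'=p\,w^d\,p'=:v .
\]
Thus $\psi(u)\preceq\psi(v)$ for all substitutions $\psi$ into $S$. Lemma~\ref{lem:replace} with $S'=S$ gives an identity $U_R=V_R$ of $S$ in which $U_R$ is a Zimin word and $V_R$ contains $w^d$. After renaming the letters, this is (G).

\subsection{All $\bar\alpha_t$ have length at most one: commutation}

By \eqref{eq:notall} we can fix $t$ with $\bar\alpha_t$ empty or $\bar\alpha_t=x_l^*$. As in Section~\ref{sec:smallest}, this leads to commutation up to hypercentral factors, on the local subsemigroups $gSg$. From this we get a plain identity on all $gSg$, transfer it to $eSe$ for all idempotents $e$, and then lift it to $S$.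

\begin{lemma}\label{lem:commute}
For every projection $g$ and all $c,c'\in gSg$ we have $cc'\preceq c'c$.
\end{lemma}

\begin{proof}
\emph{Let $\bar\alpha_t=x_l^*$.} By Lemma~\ref{lem:alpha}(b), $c\preceq c^*$ for all $c\in gSg$; applied to $c^*$, this gives $c^*\preceq c$. So $cc'\preceq(cc')^*=c'^*c^*\preceq c'c$.

\emph{Let $\bar\alpha_t$ be empty.} Then, by Lemma~\ref{lem:alpha}(b), $c\preceq g$ for all $c\in gSg$. Let $J$ be a regular $\mathcal J$-class. We first show:
\begin{equation}\label{eq:local}
\text{if }x,y\in J,\ xg=x\text{ and }gy=y,\text{ then }xy\in J .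
\end{equation}
As $J$ is a $\mathcal D$-class, there is $m\in R_y\cap L_x$. Then $gm=m=mg$. As $m$ is regular, $m=msm$ with $s\in S$, so $m(gsg)m=m\in J$. From $gsg\preceq g$ we get $m^2=mgm\in J$. By Lemma~\ref{lem:stable}(c), $m^2\in R_m\cap L_m$, so $L_m\cap R_m=L_x\cap R_y$ contains an idempotent by Clifford--Miller, and therefore $xy\in R_x\cap L_y\subseteq J$.

Now let $a,b\in J$ with $acc'b\in J$. Since $gc=c=cg$ and $gc'=c'=c'g$, we may replace $a$ by $ag$ and $b$ by $gb$ (which are in $J$, because $acc'b$ is $\mathcal J$-below them) without changing $acc'b$ and $ac'cb$. So let $ag=a$ and $gb=b$. The elements $ac$ and $c'b$ are in $J$, and $(ac)g=ac$, $g(c'b)=c'b$. By \eqref{eq:local}, $ac\cdot b\in J$ and $a\cdot c'b\in J$. Hence $cb\in J$ and $ac'\in J$, with $g(cb)=cb$ and $(ac')g=ac'$, and \eqref{eq:local} gives $ac'\cdot cb\in J$. Finally, $cc'\preceq g$ and $c'c\preceq g$ yield $acc'b\approx agb\approx ac'cb$. So $cc'\preceq c'c$.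
\end{proof}

\noindent
\emph{A plain identity on $gSg$.} Choose $a$ with $2^{a-1}\ge k$, and let
\[
u=Z_a(x_1,\dots,x_a),\qquad v=x_1^{2^{a-1}}\,Z_{a-1}(x_2,\dots,x_a).
\]
The letter $x_1$ occurs $2^{a-1}$ times in $Z_a$, and deleting it leaves $Z_{a-1}(x_2,\dots,x_a)$. So $v$ arises from $u$ by successively replacing factors $x_ix_1$ with $i>1$ by $x_1x_i$. By Lemmas~\ref{lem:commute} and~\ref{lem:calculus}, $\psi(u)\preceq\psi(v)$ for all substitutions $\psi$ into $gSg$, where $g$ is a projection. Note that $gSg$ is closed under the star. Lemma~\ref{lem:replace} with $S'=gSg$ gives a plain identity $U_R=V_R$ that is the same for all projections $g$. After renaming letters other than $x_1$, we write it as $Z_b=w$, where $w$ is over $x_1,\dots,x_b$ and contains $x_1^k$.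

\medskip\noindent
\emph{From projections to idempotents.} Let $e$ be any idempotent and $g=(ee^*)^d$. By Lemma~\ref{lem:one}, $g\,\mathcal R\,e$, i.e.\ $eg=g$ and $ge=e$. For $s,s'\in eSe$ we have $gs=ges=s$ and likewise $gs'=s'$; so $sg\in gSg$ and $(sg)(s'g)=ss'g$. For $r\in gSg$ we have $er=egr=r$; so $re\in eSe$. Moreover $(sg)e=se=s$ and $(re)g=rg=r$. Thus $s\mapsto sg$ is an isomorphism of the semigroup $eSe$ onto $gSg$, and every $eSe$ satisfies $Z_b=w$.

\medskip\noindent
\emph{From $eSe$ to $S$.} Let $f=Z_K(y_1,\dots,y_K)$ with new letters $y_i$, and fix values of all letters in $S$. Among the values $Z_1(y)\ge_{\mathcal J}\dots\ge_{\mathcal J}Z_K(y)$ there are at most $|S|=K-1$ distinct $\mathcal J$-classes, so $Z_i(y)\,\mathcal J\,Z_{i+1}(y)$ for some $i<K$. As $Z_{i+1}(y)=Z_i(y)\cdot y_{i+1}Z_i(y)$, this $\mathcal J$-class is regular by Lemma~\ref{lem:stable}(c), applied to $Z_i(y)$ and $y_{i+1}Z_i(y)$. So there is an idempotent $e$ with $eZ_i(y)=Z_i(y)$, and $ef=f$ because $f$ begins with $Z_i(y)$. Put $X_j=fx_j$. Then $eX_j=X_j$, so $X_je\in eSe$ and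
\[
X_{j_1}X_{j_2}\cdots X_{j_r}f=(X_{j_1}e)(X_{j_2}e)\cdots(X_{j_r}e)f .
\]
The idempotent $e$ depends on the chosen values, but every $eSe$ satisfies $Z_b=w$. It follows that $S$ satisfies
\[
Z_b(fx_1,\dots,fx_b)\,f=w(fx_1,\dots,fx_b)\,f .
\]
By \eqref{eq:interleave} the left-hand side is the Zimin word $Z_{K+b}$ in $y_1,\dots,y_K,x_1,\dots,x_b$. The right-hand side is plain and contains $(fx_1)^k$. This is (N), and Proposition~\ref{prop:dichotomy} is proved. \qed

\section{A finite set of identities}\label{sec:sigma}

For the case (G) we now collect identities of $S$. In Section~\ref{sec:locfin} they will be used in an infinite semigroup $T$ to climb from a power $w^d$, whose letters may be starred, back to factors of a given sequence of generators. The steps of this climb are projections $e_t$, where for an element or a word $t$ we put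
\[
e_t:=(tt^*)^d .
\]

\subsection{Moving between projections}

Let $w_1=y_1$, $w_{i+1}=w_i\,x\,y_{i+1}\,w_i$ for $1\le i<K$, and $u=v\,w_K$, with variables $v,x,y_1,\dots,y_K$.

\begin{lemma}\label{lem:sigma}
Let {\rm(C2)} hold. Then $S$ satisfies
\begin{enumerate}
\item[$(\sigma1)$] $x^{2d}=x^d$;
\item[$(\sigma2)$] $x^d=(x^d(x^*)^d)^dx^d$;
\item[$(\sigma3)$] $e=(e\,x(yy^*)^dx^*\,e)^d$, where $e=(xyy^*x^*)^d$;
\item[$(\sigma4)$] $e_u=(e_u\,e_{ux}\,e_u)^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
$(\sigma1)$ is clear, and $(\sigma2)$ is (C2) for the idempotent $x^d$. For the other two, fix values in $S$, put $t=xy$ or $t=u$, respectively, and let $e=e_t$, a projection, and $J=J_e$, which is regular. From $e=e(tt^*)^d\in etS$ we see that $et\,\mathcal R\,e$.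

$(\sigma3)$ Let $b=ex$. Then $by=et\in J$, so $b\in J$, and $a:=b(yy^*)^d\in J$ by Lemma~\ref{lem:three}. As $a\le_{\mathcal R}e$, stability gives $a\,\mathcal R\,e$. Thus $R_a$ contains the projection $e$, and by Lemma~\ref{lem:two} $e=(aa^*)^d$, where $aa^*=ex(yy^*)^{2d}x^*e=ex(yy^*)^dx^*e$.

$(\sigma4)$ In the chain $w_1\ge_{\mathcal J}\dots\ge_{\mathcal J}w_K$ of length $K=|S|+1$ there is $i<K$ with $w_i\,\mathcal J\,w_{i+1}$. As $w_{i+1}\in w_ixS$, stability gives $w_i=w_ixs$ for some $s\in S$. Since $w_K$ ends with $w_i$, we have $u=f'w_i$ for some $f'\in S$, so $u=uxs$ and $eu=euxs$. Hence $eux\,\mathcal R\,eu\,\mathcal R\,e$, and $eux\in J$. Lemma~\ref{lem:three} with $b=e$ and $s$ replaced by $ux$ yields $a:=e\,e_{ux}\in J$. By stability $a\,\mathcal R\,e$, and by Lemma~\ref{lem:two} $e=(aa^*)^d=(e\,e_{ux}\,e)^d$.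
\end{proof}

\subsection{Controlling subgroups}

Let $G_S$ be the direct product of the maximal subgroups of $S$. By the Oates--Powell theorem the finite group $G_S$ has a finite basis of group laws $\pi_1=1,\dots,\pi_k=1$, in variables $x_1,\dots,x_b$, say. Adding the law $x_1^d=1$ and discarding empty words, we may assume that $k\ge1$ and that all $\pi_j$ are nonempty. Let $\hat\pi_j$ be $\pi_j$ with each $x_i^{-1}$ replaced by $x_i^{d-1}$.

The laws hold in subgroups only, so we need words that force the variables into a subgroup. Put $E_0=x_1^d$,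
\[
E_{j+1}=\bigl((E_jx_1E_j)^d(E_jx_2E_j)^d\cdots(E_jx_bE_j)^d\bigr)^d,\qquad E=E_{|S|},
\]
and consider
\begin{enumerate}
\item[$(\sigma5)$] $\hat\pi_j(Ex_1E,\dots,Ex_bE)=E$, \quad $j=1,\dots,k$.
\end{enumerate}

\begin{lemma}\label{lem:groups}
{\rm(a)} $S$ satisfies $(\sigma5)$. {\rm(b)} If an involutory semigroup $T$ satisfies $(\sigma1)$ and $(\sigma5)$, then all subgroups of $T$ are locally finite.
\end{lemma}

\begin{proof}
(a) Fix values in $S$. The $E_j$ are idempotents with $E_jE_{j+1}=E_{j+1}=E_{j+1}E_j$. So if $E_j\neq E_{j+1}$, then $E_{j+1}$ is strictly below $E_j$ in the order of idempotents. Since $E_0,\dots,E_{|S|}$ cannot be distinct, $E_j=E_{j+1}$ for some $j<|S|$, and the sequence is constant from $E_j$ on. Thus $E=(f_1\cdots f_b)^d$ with the idempotents $f_i=(Ex_iE)^d$. This shows $E\le_{\mathcal J}f_i$; and $Ef_i=f_i=f_iE$. So $f_i\,\mathcal J\,E$, and by stability $f_i\,\mathcal R\,E$ and $f_i\,\mathcal L\,E$; hence $f_i=E$. This means $(Ex_iE)^d=E$, so $Ex_iE$ belongs to the group $H_E$, in which $y^{d-1}=y^{-1}$ and all laws $\pi_j=1$ hold.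

(b) Let $H$ be a subgroup of $T$. By $(\sigma1)$, $h^d=1_H$ for $h\in H$. So $E$ takes the value $1_H$ on $H$, and $y^{d-1}=y^{-1}$. By $(\sigma5)$, $H$ satisfies all $\pi_j=1$, so $H$ lies in the variety generated by the finite group $G_S$, which is locally finite.
\end{proof}

\section{Local finiteness and the proof of Theorem~\ref{thm:main}}\label{sec:locfin}

Let $S$ satisfy a non-trivial identity $Z_n=z$. If $z$ is plain, $S$ is not INFB by (P). Otherwise we may assume (C1), and (C2) holds by Lemma~\ref{lem:one}. By Proposition~\ref{prop:dichotomy} with $k=2$ we have (N) or (G). In the case (N), $S$ is not INFB by (P). So assume (G):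
\begin{enumerate}
\item[$(\sigma6)$] $Z_M=v_1w^dv_2$, with $w$ nonempty and all letters among $x_1,\dots,x_M$.
\end{enumerate}
Let $\Sigma$ be the finite set of the identities $(\sigma1)$--$(\sigma6)$. They hold in $S$ by Lemmas~\ref{lem:sigma} and~\ref{lem:groups} and by (G). So the ``only if'' part of Theorem~\ref{thm:main} follows from the next proposition; the ``if'' part is (ii).

\begin{proposition}\label{prop:locfin}
The variety of involutory semigroups defined by $\Sigma$ is locally finite.
\end{proposition}

\begin{proof}
Suppose that $T$ satisfies $\Sigma$, is infinite, and is generated by a finite set $A$. We may assume $A=A^*$; then $A$ generates $T$ as a semigroup. By $(\sigma1)$ and Lemma~\ref{lem:stable}, $T$ is stable.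

Call a word over the alphabet $A$ \emph{geodesic} if no shorter word over $A$ represents the same element of $T$. Factors of geodesic words are geodesic. As $T$ is infinite and $A$ is finite, there are geodesic words of every length. So, by compactness, the bi-infinite sequences over $A$ all of whose finite factors are geodesic form a nonempty closed shift-invariant set. Such a set contains a minimal one, whose members are uniformly recurrent. Let $\beta$ be such a sequence: \emph{every finite factor of $\beta$ occurs in every sufficiently long factor of $\beta$.} Let $\mathrm{Fac}$ be the set of nonempty finite factors of $\beta$. We identify words with the elements that they represent. Two words in $\mathrm{Fac}$ of different lengths represent different elements of $T$.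

We first show that there is $p\in\mathrm{Fac}$ that is $\mathcal J$-below all of $\mathrm{Fac}$. The identity $(\sigma6)$ will provide a power $W^d$ above some $p$. The difficulty is that $W$ may involve elements $a^*$ in a way that has nothing to do with $\beta$. We shall pass from $W^d$ to a projection $e_t$ with $t\in\mathrm{Fac}$ and then extend $t$ along $\beta$, letter by letter, using $(\sigma4)$.

\medskip\noindent
\emph{Step 1. There is $N$ such that whenever $ub\in\mathrm{Fac}$, $b\in A$ and $|u|\ge N$, we can write $u=vw_K$, where $w_1=y_1$, $w_{i+1}=w_i\,b\,y_{i+1}\,w_i$ and $v,y_1,\dots,y_K$ are nonempty words over $A$.} For $m\ge1$ let $\varrho(m)$ be such that every word of $\mathrm{Fac}$ of length at most $m$ occurs in every word of $\mathrm{Fac}$ of length $\varrho(m)$. Let $L_1=1$, $L_{i+1}=L_i+1+\varrho(L_i+1)$ and $N=L_K+1$. Let $w_1=y_1$ be the last letter of $u$. Suppose that $i<K$ and that $u$ has a suffix $w_i$ with $|w_i|\le L_i$. Then $w_ib\in\mathrm{Fac}$ has length at most $L_i+1$. So it occurs in the factor of $u$ of length $\varrho(L_i+1)$ that ends exactly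 one letter before the suffix $w_i$; this factor exists, since $\varrho(L_i+1)+1+|w_i|\le L_{i+1}<|u|$. Hence $u$ has a suffix $w_{i+1}=w_i\,b\,y_{i+1}\,w_i$ with $y_{i+1}$ nonempty and $|w_{i+1}|\le L_{i+1}$. After the last step $|w_K|\le L_K<|u|$, so $v$ is nonempty.

\medskip\noindent
\emph{Step 2. If $t\in\mathrm{Fac}$ and $|t|\ge N$, then $e_t\le_{\mathcal J}r$ for all $r\in\mathrm{Fac}$.} If $ub\in\mathrm{Fac}$, $b\in A$ and $|u|\ge N$, then Step~1 and $(\sigma4)$ with $x=b$ give $e_u\le_{\mathcal J}e_{ub}$. Iterating, we get $e_t\le_{\mathcal J}e_{tr'}\le_{\mathcal J}tr'$ whenever $tr'\in\mathrm{Fac}$. By recurrence we can choose $r'$ so that it contains $r$.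

\medskip\noindent
\emph{Step 3. There is $p\in\mathrm{Fac}$ with $p\le_{\mathcal J}r$ for all $r\in\mathrm{Fac}$.} We define a substitution $\varphi$ of words over $A$ for $x_1,\dots,x_M$ such that $\varphi(Z_M)\in\mathrm{Fac}$ and $|\varphi(x_j)|\ge N$ for all $j$. Let $\varphi(x_1)\in\mathrm{Fac}$ have length $N$. Given $\varphi(Z_j)\in\mathrm{Fac}$, choose by recurrence a word $\varphi(Z_j)\,y\,\varphi(Z_j)\in\mathrm{Fac}$ with $|y|\ge N$, and put $\varphi(x_{j+1})=y$. All $\varphi(x_j)$ are in $\mathrm{Fac}$. Extend $\varphi$ to starred letters by means of the star in $T$, and let $p=\varphi(Z_M)$, $W=\varphi(w)\in T$.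

By $(\sigma6)$, $p\le_{\mathcal J}W^d$, and by $(\sigma2)$, $W^d\le_{\mathcal J}(W^d(W^*)^d)^d$. Let $\ell$ be the last letter of $w=w_0\ell$, so $\ell=x_j$ or $\ell=x_j^*$, and put $\bar y=\varphi(\ell)$, $\bar x=W^{d-1}\varphi(w_0)$. Here $\bar x\in T$ since $d\ge2$. Then $W^d=\bar x\bar y$, and $(\sigma3)$ yields
\[
(W^d(W^*)^d)^d=(\bar x\bar y\bar y^*\bar x^*)^d\le_{\mathcal J}(\bar y\bar y^*)^d .
\]
Let $t=\varphi(x_j)$. If $\ell=x_j$, then $(\bar y\bar y^*)^d=e_t$. If $\ell=x_j^*$, then
\[
(\bar y\bar y^*)^d=(t^*t)^d=(t^*t)^{2d}=t^*(tt^*)^{2d-1}t\le_{\mathcal J}(tt^*)^d=e_t ,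
\]
since $2d-1\ge d$. In both cases $p\le_{\mathcal J}e_t$ with $t\in\mathrm{Fac}$, $|t|\ge N$, and Step~2 applies.

\medskip\noindent
\emph{Step 4. Contradiction.} Choose $N_1\geq 1$ such that every word of $\mathrm{Fac}$ of length at least $N_1$ contains $p$. By Step~3 all these words lie in the $\mathcal J$-class $J=J_p$. Two adjacent factors of $\beta$ of length $N_1$ and their product are in $J$, so $J$ is regular by Lemma~\ref{lem:stable}(c). Let $a_1a_2a_3\cdots$ be a right half of $\beta$ and $s_m=a_1\cdots a_m$. These elements are pairwise distinct. We show that there are only finitely many of them, by writing $s_m=g_mr_m$ with $g_m$ in a finitely generated subgroup and $r_m$ in a finite set.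

By stability, all $s_m$ with $m\ge N_1$ lie in one $\mathcal R$-class $R$; let $e\in R$ be an idempotent. Also by stability, for $m\ge N_1$ the $\mathcal L$-class $L_m$ of $s_m$ is the $\mathcal L$-class of the word formed by its last $N_1$ letters. So only finitely many $\mathcal L$-classes $L$ occur among the $L_m$. For each of them fix $r_L\in R\cap L$ and $r_L'\in T^1$ with $r_Lr_L'=e$. Since $er_L=r_L$, Green's lemma says that right multiplication by $r_L'$ is a bijection of $L$ onto $L_e$ that preserves $\mathcal R$-classes, with inverse the right multiplication by $r_L$. So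
\begin{equation}\label{eq:green}
hr_L'\in H_e\quad\text{and}\quad h=(hr_L')\,r_L\qquad\text{for all }h\in R\cap L .
\end{equation}
For $m\ge N_1$ put $g_m=s_mr'_{L_m}\in H_e$, so $s_m=g_mr_{L_m}$. Then $s_{m+1}=g_m\cdot r_{L_m}a_{m+1}$ and $r_{L_m}a_{m+1}=g_m^{-1}s_{m+1}$. So $r_{L_m}a_{m+1}\,\mathcal L\,s_{m+1}$; in particular $r_{L_m}a_{m+1}\in J$, and by stability it is in $R$. By \eqref{eq:green},
\[
r_{L_m}a_{m+1}=k_m\,r_{L_{m+1}},\qquad k_m=r_{L_m}a_{m+1}r'_{L_{m+1}}\in H_e .
\]
As $k_m$ depends only on $L_m$, $a_{m+1}$ and $L_{m+1}$, there are only finitely many different $k_m$. Moreover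
\[
g_{m+1}=s_{m+1}r'_{L_{m+1}}=g_mk_mr_{L_{m+1}}r'_{L_{m+1}}=g_mk_me=g_mk_m .
\]
By Lemma~\ref{lem:groups}(b) the $k_m$ generate a finite group. So there are only finitely many $g_m$ with $m\ge N_1$, and hence only finitely many $s_m=g_mr_{L_m}$. This is a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Two consequences}\label{sec:cons}

If the semigroup reduct of $S$ is INFB, then a failure of (C2) makes $S$ INFB. If the reduct is moreover a regular semigroup, then (C2) decides the question completely.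

\begin{corollary}
Let $S$ be a finite involutory semigroup and $d=2\cdot|S|!$.
\begin{enumerate}
\item[(a)] If the semigroup reduct of $S$ is INFB and some idempotent $e\in S$ satisfies $e\ne(ee^*)^de$, then $S$ is INFB.
\item[(b)] If the reduct of $S$ is a regular semigroup, then $S$ is INFB if and only if its reduct is INFB and $e\ne(ee^*)^de$ for some idempotent $e$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) By (i), no non-trivial plain identity $Z_n=z$ holds in $S$. A non-plain one would imply, after the normalization in Section~\ref{sec:reductions}, that (C1) and hence (C2) holds, by Lemma~\ref{lem:one}. So all Zimin words are isoterms for $S$, and (ii) applies.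

(b) The ``if'' part is (a). Conversely, if the reduct is not INFB, then by (i) $S$ satisfies a non-trivial plain identity $Z_n=z$, and $S$ is not INFB by (P). If (C2) holds, then Lemma~\ref{lem:two} applies to every $a\in S$, since all elements are regular, and $(aa^*)^d$ is an idempotent in $R_a$, hence a left identity for $a$. So $S$ satisfies $x=(xx^*)^dx$, a non-trivial identity of the form $Z_1=z$, and $S$ is not INFB by Theorem~\ref{thm:main}.
\end{proof}

The semigroup $B$ of Example~\ref{ex:brandt} is regular and INFB as a plain semigroup. Under transposition, every idempotent is a projection; under skew transposition, $e=e_{11}$ satisfies $(ee^*)^de=0\ne e$. So (b) gives both answers of the example at once.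

\begin{thebibliography}{1}
\bibitem{ADV}
Karl Auinger, Igor Dolinka, Mikhail Volkov,
\emph{Matrix identities involving multiplication and transposition},
arXiv:0902.1155 (2009).
\end{thebibliography}

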